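# Linking numbers of fibers as an obstruction to Seifert fibrations of 2-connected 7-manifolds

## 1. The rational linking number of two 3-manifolds in a 7-manifold

Throughout, manifolds are smooth, and they are closed and connected unless they visibly are not (charts, complements). Let $M$ be a $2$-connected oriented $7$-manifold with $H^4(M)$ finite. (Coefficients are $\mathbb Z$ unless written otherwise.) By duality $H_3(M)\cong H^4(M)$ is finite. By universal coefficients $H^3(M)\cong \mathrm{Hom}(H_3(M),\mathbb Z)\oplus\mathrm{Ext}(H_2(M),\mathbb Z)=0$, so $H_4(M)\cong H^3(M)=0$. In particular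
$$H_3(M;\mathbb Q)=H_4(M;\mathbb Q)=0 .$$

Let $Y\subset M$ be a closed connected oriented $3$-submanifold. A small normal disc $D^4$ at a point of $Y$ is oriented by the orientations of $Y$ and $M$. Its boundary is the *meridian sphere* $\mu_Y\cong\mathbf S^3$. The Thom isomorphism gives $H_4(M,M\setminus Y;\mathbb Q)\cong H_0(Y;\mathbb Q)=\mathbb Q$, generated by $D^4$, and the exact sequence
$$0=H_4(M;\mathbb Q)\to H_4(M,M\setminus Y;\mathbb Q)\to H_3(M\setminus Y;\mathbb Q)\to H_3(M;\mathbb Q)=0$$
shows that $H_3(M\setminus Y;\mathbb Q)\cong\mathbb Q$ is generated by $\mu_Y$.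

**Definition 1.** For a class $c\in H_3(M\setminus Y;\mathbb Q)$ let $\mathrm{lk}(Y,c)\in\mathbb Q$ be the number with $c=\mathrm{lk}(Y,c)\,\mu_Y$. If $Y'$ is a closed connected oriented $3$-submanifold disjoint from $Y$, put $\mathrm{lk}(Y,Y')=\mathrm{lk}(Y,[Y'])$.

So $\mathrm{lk}(Y,Y')$ is linear in, and depends only on, the class of $Y'$ in $H_3(M\setminus Y;\mathbb Q)$. Two properties are needed.

**Symmetry.** *We show $\mathrm{lk}(Y,Y')=\mathrm{lk}(Y',Y)$, so that both arguments can be moved.* Let $\eta,\eta'$ be closed $4$-forms Poincaré dual to $Y,Y'$, supported in disjoint tubular neighborhoods. Since $H^4(M;\mathbb R)=0$, write $\eta=d\alpha$ and $\eta'=d\alpha'$. If the normal disc $D^4$ is a little larger than the support of $\eta$, then $\int_{\mu_Y}\alpha=\int_{D^4}\eta=\pm1$. This sign, like the others below, depends only on orientation conventions and dimensions; call such a sign universal. Off the support of $\eta$ the form $\alpha$ is closed, so integrating it over $[Y']=\mathrm{lk}(Y,Y')\mu_Y$ gives $\int_{Y'}\alpha=\pm\mathrm{lk}(Y,Y')$. On the tube around $Y'$ the form $\alpha$ is closed and $\eta'$ is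 a Thom form, so $\int_{Y'}\alpha=\pm\int_M\alpha\wedge\eta'=\pm\int_M\alpha\wedge d\alpha'$. Hence $\mathrm{lk}(Y,Y')$ equals $\int_M\alpha\wedge d\alpha'$ up to a universal sign. Finally $d(\alpha\wedge\alpha')=d\alpha\wedge\alpha'-\alpha\wedge d\alpha'$, so Stokes gives
$$\int_M\alpha\wedge d\alpha'=\int_M d\alpha\wedge\alpha'=\int_M\alpha'\wedge d\alpha ,$$
because a $4$-form commutes with a $3$-form. The right side is the same expression with $Y,Y'$ exchanged.

**Relation to the linking form.** *We show that $\mathrm{lk}$ lifts the linking form from $\mathbb Q/\mathbb Z$ to $\mathbb Q$.* Recall that the linking form $b:H_3(M)\times H_3(M)\to\mathbb Q/\mathbb Z$ is nonsingular and symmetric. It is computed as follows: if $d[Y']=0$ in $H_3(M)$ with $d\ge1$, and $C$ is a chain with $\partial C=dY'$ transverse to $Y$, then $b([Y],[Y'])=(Y\cdot C)/d$ mod $\mathbb Z$, up to a sign convention. Cut out of $C$ small discs around its intersections with $Y$. What remains is a chain in $M\setminus Y$ showing $d[Y']=\pm(Y\cdot C)\,\mu_Y$. Hence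
$$b([Y],[Y'])\equiv\tau\,\mathrm{lk}(Y,Y')\pmod{\mathbb Z},\tag{1}$$
with a universal sign $\tau\in\{\pm1\}$.

**Example (sphere bundles).** Let $M\to\mathbf S^4$ be the unit sphere bundle of an oriented rank-$4$ vector bundle with Euler number $n\ne0$, and let $F_x,F_y$ be the fibers over two points $x\neq y$. Over $\mathbf S^4\setminus x\cong\mathbb R^4$ the bundle is trivial, so $M\setminus F_x\simeq\mathbf S^3$ and $H_3(M\setminus F_x)=\mathbb Z[F_y]$. The meridian of $F_x$ is the constant section, in a trivialization near $x$, over a small $3$-sphere around $x$. In the trivialization over $\mathbf S^4\setminus x$ it becomes a map $\mathbf S^3\to\mathbf S^3$ of degree $\pm n$, since this degree is the obstruction defining the Euler number. So $\mu_{F_x}=\pm n[F_y]$ and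
$$\mathrm{lk}(F_x,F_y)=\pm\tfrac1n .$$
As $H_3(M)\cong\mathbb Z/n$ is generated by $[F_y]$ and $[F_x]=[F_y]$, formula (1) determines the linking form completely: $b([F_y],[F_y])=\pm1/n$.

Now let the fibration have singular fibers. We shall see that any two distinct *regular* fibers still have the same linking number, a single rational number
$$\lambda\in\mathbb Q .$$
The proof turns on $\lambda$. It is to be kept as a rational number, not only modulo $\mathbb Z$. Up to a sign, a factor $2$ and rational squares, $\lambda$ will determine the linking form of $M$ when $H^4(M)$ is cyclic of odd squarefree order. This restricts the linking forms of total spaces of Seifert fibrations, and it decides the conjecture of the next section.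

## 2. Seifert fibrations over an orbifold 4-sphere, and the conjecture

**Definition 2.** A *Seifert fibration* of $M$ onto an orbifold $\mathcal O$ with generic fiber $F$ is a continuous surjection $\pi:M\to\mathcal O$ such that every point of $\mathcal O$ has an orbifold chart neighborhood $U/\Gamma$, with $U\subset\mathbb R^{\dim\mathcal O}$ open and $\Gamma$ a finite group acting on $U$, for which $\pi^{-1}(U/\Gamma)$ is diffeomorphic to $(U\times F)/\Gamma$. Here $\Gamma$ acts on $F$ so that the diagonal action on $U\times F$ is free, and $\pi$ corresponds to the map induced by projection onto $U$. An *orbifold $\mathbf S^4$* is a $4$-dimensional orbifold whose underlying topological space is homeomorphic to $\mathbf S^4$.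

**Conventions.** The actions on $U$ and $F$ are smooth, and "generic fiber $F$" means that the fibers over an open dense set of points are diffeomorphic to $F$. We may take $U$ connected: replace it by the component of a chosen lift and $\Gamma$ by the stabilizer of that component. Let $K=\ker(\Gamma\to\mathrm{Diff}(U))$. A finite-order diffeomorphism of connected $U$ that fixes an open set pointwise is the identity (use an invariant metric), so the points with stabilizer exactly $K$ are open and dense, and the fiber over them is $F/K$. Here $K$ acts freely on $F$. For $F=\mathbf S^3$ this forces $\mathbf S^3/K\cong\mathbf S^3$, hence $K=1$. So charts are effective.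

**Example (the local picture).** Let $\mathbb R^4=P\oplus P'$ be a sum of two planes, let $C_k$ be the group of rotations of order $k$ of $P$, extended trivially to $P'$, and let $C_k$ act on $\mathbf S^3$ by left multiplication with $k$-th roots of unity. Then $(\mathbb R^4\times\mathbf S^3)/C_k\to\mathbb R^4/C_k$ is a Seifert fibration. Its fiber is the lens space $\mathbf S^3/C_k$ over the points of $P'$ and $\mathbf S^3$ elsewhere. The base is homeomorphic to $\mathbb R^4$ through $(re^{i\theta},v)\mapsto(re^{ik\theta},v)$. The same formula on $\mathbf S^4\subset\mathbb C\oplus\mathbb R^3$ shows that $\mathbf S^4/C_k$ is an orbifold $\mathbf S^4$ with singular set a $2$-sphere.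

**Definition 3.** A *singular Riemannian foliation* on $(M,g)$ is a partition $\mathcal F$ of $M$ into connected, injectively immersed submanifolds (leaves) such that (i) the module of smooth vector fields tangent to the leaves acts transitively on each leaf, and (ii) every geodesic that is perpendicular to one leaf at one point is perpendicular to every leaf it meets. Leaves of maximal dimension are regular, all others singular. The foliation has codimension one if its regular leaves do.

**Example.** Let the torus $T^2$ act on the round $\mathbf S^3\subset\mathbb C^2$ in the usual way, and let $SO(5)$ act on the round $\mathbf S^4$. The orbits of the isometric action of $T^2\times SO(5)$ on $\mathbf S^3\times\mathbf S^4$ form a singular Riemannian foliation, as orbits of isometric actions of compact Lie groups do. The regular leaves are $T^2\times\mathbf S^4$, of codimension one. The two singular leaves are copies of $\mathbf S^1\times\mathbf S^4$, of codimension two. The metric has non-negative curvature.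

A $2$-connected $7$-manifold $M$ *has the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$* if $H^*(M)\cong H^*(E)$ as graded rings for the total space $E$ of some $\mathbf S^3$-bundle over $\mathbf S^4$. The following appears in Sebastian Goette, Martin Kerin, Krishnan Shankar, "Highly connected 7-manifolds, the linking form and non-negative curvature", arXiv:2003.04907 (2020).

**Conjecture.** Every $2$-connected $7$-manifold with the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$ admits a non-negatively curved, codimension-one singular Riemannian foliation with singular leaves of codimension two, and a Seifert fibration onto an orbifold $\mathbf S^4$ with generic fiber $\mathbf S^3$.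

The first clause means: $M$ carries a metric $g$ of non-negative sectional curvature and a codimension-one singular Riemannian foliation of $(M,g)$ that has at least one singular leaf, all singular leaves having codimension two. The product $\mathbf S^3\times\mathbf S^4$ of the last example satisfies both clauses. In general the second clause fails. For $c\in\mathbb Z$ write $c\langle1/n\rangle$ for the form $(x,y)\mapsto cxy/n$ on $\mathbb Z/n$.

**Theorem 1.** Let $n\ge1$ be odd and squarefree, and let $M$ be a $2$-connected $7$-manifold with $H^4(M)\cong\mathbb Z/n$. If $M$ admits a Seifert fibration onto an orbifold $\mathbf S^4$ with generic fiber $\mathbf S^3$, then $b\cong\delta2^i\langle1/n\rangle$ for some $\delta\in\{\pm1\}$, $i\in\{0,1\}$.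

**Theorem 2.** For every prime $p\equiv1\pmod8$ there is a $2$-connected $7$-manifold $M$ with $H^4(M)\cong\mathbb Z/p$ that has the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$ and admits no Seifert fibration onto an orbifold $\mathbf S^4$ with generic fiber $\mathbf S^3$. For $p=17$ one may take the boundary of the plumbing of two disc bundles over $\mathbf S^4$ with Euler numbers $3$ and $6$. Hence the conjecture is false.

Nothing is claimed about whether these $M$ carry the foliation. The conjecture asserts both structures, so the failure of one refutes it.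

Why $p\equiv1\pmod 8$? A nonsingular form on $\mathbb Z/p$, $p$ odd, is given by $b(x,x)=r/p$ at a generator $x$, and replacing $x$ by $zx$ replaces $r$ by $z^2r$. So there are exactly two forms, one for $r$ a square and one for $r$ a non-square. If $p\equiv3\pmod4$, then $-1$ is a non-square. If $p\equiv5\pmod8$, then $2$ is a non-square. In both cases $\pm2^i\langle1/p\rangle$ already gives both forms. Only for $p\equiv1\pmod8$ are $-1$ and $2$ both squares, and only then does Theorem 1 exclude something when $n=p$.

## 3. Manifolds with a non-square linking form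

*Here we deduce Theorem 2 from Theorem 1.*

**Step 1: a matrix.** *We need a symmetric integer matrix of determinant $p$ whose inverse has a non-square numerator on the diagonal.* Let $p\equiv1\pmod8$ be prime. By Dirichlet's theorem there is a prime $a\equiv3\pmod4$ that is a quadratic non-residue modulo $p$. As $p\equiv1\pmod4$, reciprocity gives $(p/a)=(a/p)=-1$, and $(-1/a)=-1$, so $(-p/a)=1$. Hence some $\beta$ satisfies $\beta^2\equiv-p\pmod a$, and with $c=(\beta^2+p)/a$ we have $ac-\beta^2=p$. Put
$$\Lambda=\begin{pmatrix}a&\beta\\\beta&c\end{pmatrix},\qquad \det\Lambda=p,\qquad\Lambda^{-1}=\frac1p\begin{pmatrix}c&-\beta\\-\beta&a\end{pmatrix}.$$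
For $p=17$ take $a=3$, $\beta=1$, $c=6$. The nonzero squares modulo $17$ are $1,2,4,8,9,13,15,16$, and $3$ is not among them.

**Step 2: an 8-manifold.** *We realize $\Lambda$ as an intersection matrix.* Attach two $4$-handles to $D^8$ along a link of two $3$-spheres in $\mathbf S^7$. Start with a standard $\mathbf S^3\subset\mathbf S^7$. Its complement is homotopy equivalent to $\mathbf S^3$, and by general position ($2\cdot3<7$) the class $\beta\in\pi_3(\mathbf S^3)=\mathbb Z$ is represented by an embedded $\mathbf S^3$. So we get linking number $\beta$. Both normal bundles are trivial because $\pi_2(SO(4))=0$. Changing a framing by an element of $\pi_3(SO(4))$ changes the self-linking number (the linking number with the push-off) by its image under $\pi_3(SO(4))\to\pi_3(\mathbf S^3)=\mathbb Z$. This map is onto, since left multiplication by unit quaternions $\mathbf S^3\to SO(4)$ composes with evaluation at $1$ to the identity. So the framings can be chosen with self-linking numbers $a$ and $c$. The result $W$ has intersection matrix $\Lambda$. For $\beta=1$ this is the plumbing of disc bundles with Euler numbers $a$ and $c$.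

**Step 3: the boundary.** *We check that $M=\partial W$ satisfies the hypotheses.* $W$ is $3$-connected. Turned upside down, $W$ arises from a collar of $M$ by attaching handles of index $4$ and $8$, so $\pi_j(W,M)=0$ for $j\le3$, and therefore $M$ is $2$-connected. Since $H_3(W)=0$, $H_3(M)$ is the cokernel of
$$\Lambda:H_4(W)\to H_4(W,M)\cong H^4(W)\cong H_4(W)^* ,$$
of order $\det\Lambda=p$. Thus $H^4(M)\cong H_3(M)\cong\mathbb Z/p$. The nonzero cohomology of $M$ is $H^0=\mathbb Z$, $H^4=\mathbb Z/p$, $H^7=\mathbb Z$, and products of positive-degree classes vanish for degree reasons. By the Gysin sequence the sphere bundle of a rank-$4$ bundle over $\mathbf S^4$ with Euler number $p$ has the same cohomology ring, and such a bundle exists because $\pi_3(SO(4))\to\pi_3(\mathbf S^3)$ is onto.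

**Step 4: the linking form of $M$.** *We compute one value of $b$.* Let $u,u'\in H_4(W,M)$ be represented by relative cycles $\tilde u,\tilde u'$ with disjoint boundaries. The class $pu$ is the image of $v=p\Lambda^{-1}u\in H_4(W)$. So $p\tilde u-v$ equals a chain $D$ in $M$ plus the boundary of a $5$-chain in $W$, and $\partial D=p\,\partial\tilde u$. Pushing $D$ slightly into $W$, we see that $D\cdot\partial\tilde u'$ computed in $M$ equals $\pm D\cdot\tilde u'$ computed in $W$. The chains $D$ and $p\tilde u-v$ have the same boundary, disjoint from $\partial\tilde u'$, and differ by a boundary, so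
$$D\cdot\tilde u'=p\,(\tilde u\cdot\tilde u')-v\cdot u'.$$
Dividing by $p$ gives $b(\partial u,\partial u')=\pm\frac1p\,v\cdot u'=\pm u'^{T}\Lambda^{-1}u$ modulo $\mathbb Z$. For $u=u'=(0,1)^T$ and $x=\partial u$ this reads $b(x,x)=\pm a/p$.

**Step 5: contradiction.** If $M$ had a Seifert fibration as in Theorem 1 (with $n=p$), then $b(x,x)=\pm2^iz^2/p$ for some $z$. As $p\equiv1\pmod8$, both $-1$ and $2$ are squares modulo $p$, so the numerator is a square modulo $p$. But $\pm a$ is a non-residue. This proves Theorem 2, given Theorem 1. $\square$

From now on fix a Seifert fibration $\pi:M\to X$, where $X=|\mathcal O|\cong\mathbf S^4$, $M$ is $2$-connected and oriented, and $H^4(M)\cong\mathbb Z/n$ with $n\ge1$. By Section 1, $H_3(M)\cong\mathbb Z/n$ and $H^3(M)=H_4(M)=0$.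

## 4. Local groups, and what the regular fiber forgets

**Cones.** *We set up the local model.* Let $x\in X$. Take a chart, a lift $\tilde x\in U$ with stabilizer $\Gamma_x$, and a ball $U_x$ about $\tilde x$ for an invariant metric, so small that elements outside $\Gamma_x$ move $U_x$ off itself. In exponential coordinates $\Gamma_x\subset O(4)$ acts linearly and effectively on $U_x$. The set $C_x=U_x/\Gamma_x$ is an open neighborhood of $x$, and $\pi^{-1}(C_x)\cong(U_x\times\mathbf S^3)/\Gamma_x$. Since the diagonal action is free and $\tilde x$ is fixed, $\Gamma_x$ acts freely on $\mathbf S^3$. Radial contraction of $U_x$ retracts $\pi^{-1}(C_x)$ onto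
$$F_x=\pi^{-1}(x)\cong\mathbf S^3/\Gamma_x,\qquad \pi_1(F_x)\cong\Gamma_x .$$
If $y\in C_x$ has lift $\tilde y\in U_x$, then $\Gamma_y$ is the stabilizer of $\tilde y$ in $\Gamma_x$, and $F_y\subset\pi^{-1}(C_x)\to F_x$ is the covering $\mathbf S^3/\Gamma_y\to\mathbf S^3/\Gamma_x$ of degree $|\Gamma_x|/|\Gamma_y|$. So up to sign $[F_y]=\frac{|\Gamma_x|}{|\Gamma_y|}[F_x]$ in $H_3(\pi^{-1}(C_x))$. In Section 7 we orient all fibers so that the sign is $+$.

**A first attempt.** Imitate the bundle example: use the class of a regular fiber $F_x$ (one with $\Gamma_x=1$) and compute $b([F_x],[F_x])\equiv\pm\lambda$ mod $\mathbb Z$. Suppose $n=p$ is prime. If some fiber $F_s$ has local group of order $g$ divisible by $p$, then $[F_x]=\pm g[F_s]=0$ in $H_3(M)\cong\mathbb Z/p$. The class of the regular fiber vanishes, $\lambda$ is an integer, and $\lambda$ mod $\mathbb Z$ says nothing about $b$. One can then turn to the singular fibers themselves and compute $b([F_s],[F_t])$ with $s,t$ both singular at $p$. But this value is $\pm\mathrm{lk}(F_s,F_t)=u/p$, and nothing local restricts the numerator $u$ modulo squares.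

What gets past this point is to keep $\lambda$ in $\mathbb Q$. For suitable singular fibers we shall find $\lambda=g^2\,\mathrm{lk}(F_s,F_t)$, so $\lambda$ and $\mathrm{lk}(F_s,F_t)$ agree up to a rational square. The same holds at every other odd prime $q$, including those not dividing $n$, with a different pair of fibers, and it determines the parity of $v_q(\lambda)$. A rational number whose valuations at all odd primes are known modulo $2$ is known up to squares, sign and a factor $2$. To carry this out we need enough control over the set of points $x$ with $p\mid|\Gamma_x|$, in particular that it is connected. That starts with the local groups.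

**Orientation.** *We show $\Gamma_x\subset SO(4)$.* A nontrivial element of $\Gamma_x$ acts on $\mathbf S^3$ without fixed points, so its Lefschetz number $1-\deg$ is $0$ and it preserves the orientation of $\mathbf S^3$. Since $M$ is orientable, $\Gamma_x$ preserves the orientation of $U_x\times\mathbf S^3$, hence that of $U_x$.

**(P1)** *A restriction from the free action on $\mathbf S^3$.* By a theorem of Smith, $\Gamma_x$ contains no $\mathbb Z_q\times\mathbb Z_q$ with $q$ prime, so its Sylow subgroups for odd primes are cyclic. By a theorem of Milnor (1957), $\Gamma_x$ has at most one involution, so its Sylow $2$-subgroups are cyclic or generalized quaternion.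

**(P2)** *A restriction from $X$ being a manifold: $\Gamma_x$ is generated by rotations, that is, by elements with $2$-dimensional fixed space.*

*Proof of (P2).* $C_x$ is an open cone on $L=\mathbf S^3/\Gamma_x$, with $\mathbf S^3\subset\mathbb R^4$ the unit sphere. As $X$ is a $4$-manifold, there are a neighborhood $B\cong\mathbb R^4$ of $x$ in $C_x$ and a smaller cone $C'\subset B$. The inclusion $C'\setminus x\to C_x\setminus x$ is a homotopy equivalence of spaces homotopy equivalent to $L$, and it factors through the simply connected space $B\setminus x$. So $\pi_1(L)=1$.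

Let $\Delta\lhd\Gamma_x$ be the subgroup generated by the elements that have a fixed point on the unit sphere. If $\gamma\Delta$ fixes a point $\Delta v\in\mathbf S^3/\Delta$, then $\gamma v=rv$ with $r\in\Delta$, so $r^{-1}\gamma$ fixes $v$, hence $r^{-1}\gamma\in\Delta$ and $\gamma\in\Delta$. So $\Gamma_x/\Delta$ acts freely on the connected space $\mathbf S^3/\Delta$ with quotient $L$. Therefore $\Gamma_x/\Delta$ is a quotient of $\pi_1(L)=1$, and $\Gamma_x=\Delta$. Finally, a nontrivial element of $SO(4)$ fixing $u\neq0$ acts on $u^\perp$ as a nontrivial element of $SO(3)$, which has an axis, so its fixed space is exactly $2$-dimensional. $\square$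

We record the last remark: *a nontrivial element of $\Gamma_x$ that fixes a nonzero vector is a rotation.*

## 5. Finite subgroups of $SO(4)$ generated by rotations

**Lemma 1.** Let $\Gamma\subset SO(4)$ be finite with (P1) and (P2). Then one of the following holds.

(a) There are an orthogonal splitting $\mathbb R^4=P\oplus P'$ into planes and coprime $k,l\ge1$ with $\Gamma=C_k\times C_l$, where $C_k$ (resp. $C_l$) is the rotation group of order $k$ of $P$ (resp. of order $l$ of $P'$), extended trivially.

(b) $|\Gamma|=24$, $\Gamma$ has a normal subgroup $N$ of order $8$, all (nontrivial) rotations in $\Gamma$ have order $3$, $-1\in\Gamma$, and $\Gamma$ has exactly four Sylow $3$-subgroups.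

**Example for (b).** Let $2T\subset\mathbf S^3$ be the binary tetrahedral group, of order $24$, and let $\chi:2T\to\{1,\omega,\omega^2\}\subset\mathbf S^3$, $\omega=e^{2\pi i/3}$, be a surjective homomorphism. Send $g$ to the map $q\mapsto gq\chi(g)^{-1}$ of $\mathbb H=\mathbb R^4$. This is injective: if $gq=q\chi(g)$ for all $q$, then $g=\chi(g)=\pm1$, and $\chi(g)^3=1$ forces $g=1$. An element $g$ of order $3$ has real part $-\frac12$. It lies outside the kernel of $\chi$, which has order $8$, so $\chi(g)\in\{\omega,\omega^2\}$ also has real part $-\frac12$. Hence $g$ and $\chi(g)$ are conjugate in $\mathbf S^3$, some unit $q$ is fixed, and $g$ maps to a rotation. The elements of order $3$ generate $2T$: they generate a subgroup mapping onto the tetrahedral group $T$, and if it had order $12$ it would be isomorphic to $T$, which contains $\mathbb Z_2^2$, although $\mathbf S^3$ has only one involution. So (P2) holds. (P1) holds because $2T\subset\mathbf S^3$ acts freely on $\mathbf S^3$ by multiplication.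

*Proof of Lemma 1.* We may assume $\Gamma\ne1$.

**Step 1: a criterion for (a).** *If $\Gamma$ preserves both planes of a splitting $P\oplus P'$, and every rotation in $\Gamma$ has determinant $1$ on both planes, then (a) holds.* A nontrivial planar rotation has no nonzero fixed vector, so each rotation in $\Gamma$, having a $2$-dimensional fixed space, is trivial on exactly one of $P,P'$. The elements trivial on $P'$ form a finite subgroup $C_k$ of $SO(P)$, those trivial on $P$ a finite subgroup $C_l$ of $SO(P')$. Rotations generate $\Gamma$, so $\Gamma=C_k\times C_l$. If a prime $q$ divided both $k$ and $l$, then $\Gamma\supset\mathbb Z_q^2$, against (P1).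

**Step 2: some rotation has even order.** *We reduce to Step 1.* A power of that rotation is an involution with $2$-dimensional fixed space, so it is $z=(-1_P)\oplus1_{P'}$. By (P1) it is the only involution, hence central, so $\Gamma$ preserves its eigenspaces $P,P'$. A rotation with determinant $-1$ on $P$ has determinant $-1$ on $P'$ too. So it is a reflection on each plane, which makes it an involution different from $z$. This is impossible. Step 1 applies.

From here on all rotations in $\Gamma$ have odd order.

**Step 3: projection to $SO(3)\times SO(3)$.** *We limit the possible factors.* Write $SO(4)=(\mathbf S^3\times\mathbf S^3)/\pm1$ with $[(a,b)]:q\mapsto aqb^{-1}$. The kernel of $SO(4)\to SO(3)\times SO(3)$ is $\{\pm1\}$. Let $\Gamma'$ be the image of $\Gamma$ and $\Gamma^\pm\subset SO(3)$ the two projections of $\Gamma'$. If $[(a,b)]$ is a rotation of order $m$ fixing the unit quaternion $q$, then $a=qbq^{-1}$. If $a^{m'}=\pm1$, then $b^{m'}$ equals the same sign, so $[(a,b)]^{m'}=1$; the same holds with $a,b$ exchanged. Hence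
$$\text{both images in } SO(3)\text{ of a rotation of order } m\text{ have order exactly } m.\tag{2}$$
So $\Gamma^\pm$ are generated by elements of odd order. A finite subgroup of $SO(3)$ is cyclic, dihedral, tetrahedral ($T$), octahedral, or icosahedral ($I$). In dihedral groups the odd-order elements lie in the cyclic subgroup of index $2$, and in the octahedral group they lie in $T$. So each of $\Gamma^\pm$ is $C_m$ with $m$ odd, or $T$, or $I$.

**Step 4: constraints on $\Gamma'$.** *We translate (P1).*

* $\Gamma'\not\supset\mathbb Z_q^2$ for odd $q$: a Sylow $q$-subgroup of its preimage in $\Gamma$ would be $\mathbb Z_q^2$.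
* $\Gamma'\not\supset\mathbb Z_2^3$: its preimage in $\Gamma$ is a $2$-group, hence cyclic or generalized quaternion, hence generated by two elements, and $\mathbb Z_2^3$ is not.
* If $-1\notin\Gamma$, then $\Gamma'\not\supset\mathbb Z_2^2$, because $\Gamma\cong\Gamma'$ has at most one involution.

By Goursat's lemma $\Gamma'$ is the fiber product of $\Gamma^+$ and $\Gamma^-$ over a common quotient $Q$. The quotients of $T$ are $1,C_3,T$; those of $I$ are $1,I$. We go through the pairs $\{\Gamma^+,\Gamma^-\}$.

**Step 5: both cyclic.** *This gives (a).* $\Gamma'$ is abelian of odd order, and $\Gamma$ is a central extension of it by a subgroup of $\{\pm1\}$, hence nilpotent and the product of its Sylow subgroups. It is generated by rotations, which have odd order, so it has odd order and $\Gamma\cong\Gamma'$ is abelian. Nontrivial real irreducible representations of an abelian group of odd order are $2$-dimensional, acting by planar rotations. Collecting the (evenly many) trivial summands, we get $\mathbb R^4=P\oplus P'$ with $\Gamma$ acting by planar rotations on both. Step 1 applies.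

**Step 6: one cyclic, one not.** *This gives (b) or a contradiction.*

*The pair $\{I,C_m\}$.* $I$ is simple and not cyclic, so $Q=1$ and $\Gamma'\cong I\times C_m$. A nontrivial rotation has the same odd order in both factors by (2), and in $I$ this order is $3$ or $5$. So $\Gamma'\supset\mathbb Z_3^2$ or $\mathbb Z_5^2$, a contradiction.

*The pair $\{T,C_m\}$.* The nontrivial odd-order elements of $T$ have order $3$, so by (2) all nontrivial rotations have order $3$ in both factors. They generate, so $m=3$. If $Q=1$, then $\Gamma'\supset\mathbb Z_3^2$, a contradiction. So $Q=C_3$, and $\Gamma'$ is the graph of a surjection $T\to C_3$; thus $\Gamma'\cong T$. As $T\supset\mathbb Z_2^2$, Step 4 gives $-1\in\Gamma$ and $|\Gamma|=24$. Let $N$ be the preimage of the normal four-group; it is normal of order $8$. The preimage of a subgroup of order $3$ is a central extension of $\mathbb Z_3$ by $\mathbb Z_2$, so it is cyclic of order $6$ and has exactly one subgroup of order $3$. Hence $\Gamma$ has as many Sylow $3$-subgroups as $T$, namely four. This is (b).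

**Step 7: neither cyclic.** *This always gives a contradiction.* For $\{T,I\}$ the only common quotient is $1$, and $\Gamma'=T\times I\supset\mathbb Z_3^2$. For $\{T,T\}$ and $\{I,I\}$, $Q=1$ gives $\mathbb Z_3^2\subset\Gamma'$. For $\{T,T\}$, $Q=C_3$ gives $\mathbb Z_2^2\times\mathbb Z_2^2\subset\Gamma'$, which contains $\mathbb Z_2^3$. There remain $Q=T$ and $Q=I$ respectively.

Conjugating in $SO(4)$ we may assume $\Gamma^+=\Gamma^-$, because the tetrahedral subgroups of $SO(3)$ are all conjugate and so are the icosahedral ones. Then $\Gamma'$ is the graph of an automorphism $\alpha$ of $\Gamma^+$. It lifts to an automorphism $\tilde\alpha$ of the binary group over $\Gamma^+$: for $T$, $\alpha$ is conjugation by an octahedral rotation, which lifts to conjugation by an element of $\mathbf S^3$; for $I$, the binary group is the universal central extension. As $-1$ is the only involution in $\mathbf S^3$, $\tilde\alpha(-1)=-1$. So, with $\tilde g$ either lift of $g$,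
$$s(g)=[(\tilde g,\tilde\alpha(\tilde g))]$$
is a well-defined homomorphism $\Gamma^+\to SO(4)$, which maps isomorphically to $\Gamma'$. Hence the preimage of $\Gamma'$ in $SO(4)$ is $\{\pm1\}\times s(\Gamma^+)$. Odd-order elements of this product lie in $s(\Gamma^+)$, and $\Gamma$ is generated by odd-order elements, so $\Gamma\subset s(\Gamma^+)$. Since $\Gamma\to\Gamma'$ is onto, $\Gamma=s(\Gamma^+)\cong T$ or $I$. These groups have several involutions, against (P1). $\square$

## 6. The singular surface at an odd prime

Let $v_p$ be the $p$-adic valuation and $\mathbb Z_{(p)}$ the localization of $\mathbb Z$ at $p$. The group $\mathbb Q/\mathbb Z_{(p)}$ is the $p$-primary part of $\mathbb Q/\mathbb Z$. For an odd prime $p$ put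
$$\Sigma_p=\{x\in X:\ p\mid|\Gamma_x|\}.$$
Call $y\in\Sigma_p$ *ordinary* if $\Gamma_y$ is of type (a) with one of $k,l$ equal to $1$. Then $\Gamma_y$ is cyclic and its fixed space is a plane. At non-ordinary points of $\Sigma_p$ the fixed space of the local group is $0$.

**Lemma 2.** Let $p$ be an odd prime.

* $\Sigma_p$ is a closed topological surface (possibly empty or disconnected), on which $x\mapsto v_p(|\Gamma_x|)$ is locally constant.
* The non-ordinary points of $\Sigma_p$ are finite in number. On each component of $\Sigma_p$ the ordinary points form a connected set, on which $|\Gamma_y|$ is constant.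
* If $x,y\in\Sigma_p$ and $y\in C_x$, the restriction $\mathrm{Hom}(\Gamma_x,\mathbb Q/\mathbb Z_{(p)})\to\mathrm{Hom}(\Gamma_y,\mathbb Q/\mathbb Z_{(p)})$ is an isomorphism between groups isomorphic to $\mathbb Z/p^{e}$, $e=v_p(|\Gamma_x|)$.

*Proof.* For $y\in C_x$ we have $\Gamma_y\le\Gamma_x$, so the complement of $\Sigma_p$ is open. Let $x\in\Sigma_p$.

**Step 1: type (a).** *We describe $\Sigma_p\cap C_x$ when $\Gamma_x=C_k\times C_l$.* Say $p\mid k$, so $p\nmid l$. Write vectors as $(u,v)\in P\oplus P'$. The stabilizer of $(u,v)$ is $1$ if $u\ne0\ne v$, it is $C_k$ if $u=0\neq v$, and it is $C_l$ if $u\ne0=v$. So $\Sigma_p\cap C_x$ is the image of $P'$, that is, the disc $(P'\cap U_x)/C_l$. All its points other than $x$ are ordinary with local group $C_k$, and $x$ is ordinary if and only if $l=1$. We have $v_p(kl)=v_p(k)$, and restriction from $C_k\times C_l$ to $C_k$ is an isomorphism on homomorphisms to $\mathbb Q/\mathbb Z_{(p)}$, with both groups isomorphic to $\mathbb Z/p^{v_p(k)}$.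

**Step 2: type (b).** *We do the same when $|\Gamma_x|=24$; then $p=3$.* The nontrivial elements of the stabilizer of a nonzero vector are rotations, so they have order $3$. Since $v_3(24)=1$, the stabilizer has order $1$ or $3$. Rotations exist and the Sylow $3$-subgroups are conjugate, so for each Sylow $3$-subgroup $C$ the fixed space $\mathrm{Fix}(C)$ is a plane. Two different such planes meet only in $0$, because a common nonzero vector would have a stabilizer of order greater than $3$. As the planes are permuted transitively by $\Gamma_x$, the set $\Sigma_3\cap C_x$ is the image of a single plane $\mathrm{Fix}(C)$. If $\gamma$ maps some $0\ne u\in\mathrm{Fix}(C)$ into $\mathrm{Fix}(C)$, then the stabilizer of $\gamma u$ is both $\gamma C\gamma^{-1}$ and $C$, so $\gamma$ normalizes $C$. There are four Sylow $3$-subgroups, so the normalizer $N(C)$ has order $24/4=6$. It contains $-1$, hence $N(C)=C\times\{\pm1\}$. So $\Sigma_3\cap C_x$ is $(\mathrm{Fix}(C)\cap U_x)/\pm1$, a disc. Away from $x$ its points are ordinary with local group $C_3$, and $v_3(24)=1=v_3(3)$. Finally $\Gamma_x=N\rtimes C$, and homomorphisms from $\Gamma_x$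 to a $3$-group kill $N$. So restriction to any Sylow $3$-subgroup $C$ is an isomorphism onto $\mathrm{Hom}(C,\mathbb Q/\mathbb Z_{(3)})\cong\mathbb Z/3$.

**Step 3: conclusion.** So $\Sigma_p$ is locally a disc and closed in the compact $X$, hence a closed surface, and $v_p(|\Gamma|)$ is locally constant on it. In each $\Sigma_p\cap C_x$ only $x$ can be non-ordinary, so non-ordinary points are isolated, hence finite in number. Near an ordinary point all points of $\Sigma_p$ have isomorphic local groups, so $|\Gamma_y|$ is locally constant on the ordinary points. A closed connected surface minus finitely many points is connected. $\square$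

**Example (binary cubics: $\Sigma_3$ can be a projective plane).** Let $SU(2)$ act on $\mathbb C^4$ by the irreducible representation with weights $3,1,-1,-3$, and on the unit sphere $\mathbf S^7$. An element with eigenvalues $\zeta^{\pm1}$ acts with eigenvalues $\zeta^{\pm3},\zeta^{\pm1}$, so if it is nontrivial and fixes a nonzero vector, then $\zeta^3=1$ and it has order $3$. So every isotropy group consists of elements of order $1$ and $3$. In particular it contains no circle, so it is finite, and a $3$-group. It acts freely on $\mathbf S^3$ by multiplication, so it is cyclic. Hence isotropy groups are $1$ or $C_3$. By the slice theorem a neighborhood of an orbit with isotropy group $H$ is $(S\times SU(2))/H$ with $S$ a $4$-dimensional linear slice, so $\mathbf S^7\to X=\mathbf S^7/SU(2)$ is a Seifert fibration with generic fiber $\mathbf S^3$.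

At a vector with isotropy $C_3$, the $C_3$-fixed part of the tangent space of $\mathbf S^7$ is the tangent space of the unit sphere $\mathbf S^3$ in the sum of the weight spaces $\pm3$, of dimension $3$. The orbit directions are $\mathfrak{su}(2)$ with the adjoint action, with fixed part of dimension $1$. So the fixed part of the slice is a plane, $C_3$ acts by rotations, and $X$ is a closed $4$-manifold. It is simply connected, since paths lift along the orbit map and orbits are connected. Rationally the fibers have no $H^1$, so by the Leray spectral sequence $H^2(X;\mathbb Q)$ injects into $H^2(\mathbf S^7;\mathbb Q)=0$. As $H_2(X)$ is free, $X$ is a simply connected homology $4$-sphere, hence homeomorphic to $\mathbf S^4$ by Freedman's theorem. So this is a Seifert fibration onto an orbifold $\mathbf S^4$, with $n=1$.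

Here $\Sigma_3$ is the quotient of the above $\mathbf S^3$ by the normalizer of $C_3=\langle\mathrm{diag}(\omega,\omega^{-1})\rangle$, because an element carrying one vector with isotropy $C_3$ to another normalizes $C_3$. The normalizer is $T^1\cup jT^1$ with $T^1$ the diagonal circle. The circle acts with weights $3,-3$ and quotient $\mathbf S^2$. The coset $jT^1$ acts on this $\mathbf S^2$ without fixed points, since otherwise some element of $jT^1$ would fix a vector, while the isotropy group is $C_3\subset T^1$. So $\Sigma_3$ is a projective plane. The orientation twist in the next section is therefore needed.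

## 7. The Leray sheaves of the fibration

Let $p$ be an odd prime and $R^j=R^j\pi_*\mathbb Z_{(p)}$. *This section computes these sheaves and orients the fibers.*

Small cones $C_x$ form a neighborhood basis of $x$, and $\pi^{-1}(C_x)$ retracts onto $F_x$. So the stalk is $R^j_x=H^j(\pi^{-1}(C_x);\mathbb Z_{(p)})=H^j(F_x;\mathbb Z_{(p)})$. Classes on $\pi^{-1}(C_x)$ define sections of $R^j$ over $C_x$. So there is a map from the constant sheaf on $C_x$ with stalk $R^j_x$ to $R^j|_{C_x}$, and at $y\in C_x$ it is the map $R^j_x\to R^j_y$ induced by the covering $F_y\to F_x$. In particular, if these maps are isomorphisms for all $y$ in a subset of $C_x$, then $R^j$ is constant on that subset.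

Since $F_x\cong\mathbf S^3/\Gamma_x$ is a connected rational homology $3$-sphere, $R^0=\mathbb Z_{(p)}$ is constant, $R^1=0$ (stalk $\mathrm{Hom}(\Gamma_x,\mathbb Z_{(p)})=0$), and $R^j=0$ for $j>3$. Put $A=R^2$ and $B=R^3$.

**Step 1: the support of $A$.** *We show that $A$ lives on $\Sigma_p$ and is locally constant there.* As $H^1(F_x;\mathbb Q)=H^2(F_x;\mathbb Q)=0$, the Bockstein of $0\to\mathbb Z_{(p)}\to\mathbb Q\to\mathbb Q/\mathbb Z_{(p)}\to0$ gives a natural isomorphism
$$A_x\cong H^1(F_x;\mathbb Q/\mathbb Z_{(p)})=\mathrm{Hom}(\Gamma_x,\mathbb Q/\mathbb Z_{(p)}).$$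
By Lemma 2, $A$ vanishes off $\Sigma_p$. On each component $\Sigma_i$ of $\Sigma_p$ it is locally constant with stalk $\mathbb Z/p^{e_i}$, where $e_i\ge1$ is the value of $v_p(|\Gamma|)$ on $\Sigma_i$. As $\Sigma_p$ is closed, $H^j(X;A)=H^j(\Sigma_p;A)$.

**Step 2: the regular part.** *We need that regular points form a connected dense set.* Let $X_{reg}=\{x:\Gamma_x=1\}$, an open subset of $X$. Each $C_x\cap X_{reg}$ is the image of the complement in $U_x$ of finitely many planes (the fixed planes of rotations), and of the origin if $\Gamma_x\neq1$. So it is connected and dense in $C_x$. Hence $X_{reg}$ is dense in $X$. If it were a disjoint union of nonempty open sets $V_1,V_2$, their closures would cover the connected space $X$, so they would share a point $x$, and the connected set $C_x\cap X_{reg}$ would meet both. So $X_{reg}$ is a connected $4$-manifold.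

**Step 3: the sheaf $B$ and the orientation of fibers.** *We embed $B$ in a constant sheaf and fix signs once for all.* Work first over $\mathbb Z$: let $B^{\mathbb Z}=R^3\pi_*\mathbb Z$, with stalks $H^3(F_x)\cong\mathbb Z$. (All $F_x$ are orientable by Section 4.) Finite coverings of closed oriented $3$-manifolds induce isomorphisms on $H^3(\cdot;\mathbb Q)$, so $B^{\mathbb Z}\otimes\mathbb Q$ is locally constant of rank $1$, hence constant, as $X$ is simply connected. On $X_{reg}$ the coverings have degree $1$, so $B^{\mathbb Z}$ is a locally constant subsheaf with stalk $\mathbb Z$ of the constant sheaf. As $X_{reg}$ is connected, we can choose the trivialization $B^{\mathbb Z}\otimes\mathbb Q=\mathbb Q$ so that $B^{\mathbb Z}=\mathbb Z$ on $X_{reg}$. A generator of $H^3(F_x)$ restricts to $\pm|\Gamma_x|$ times a generator on a regular fiber in $\pi^{-1}(C_x)$. So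
$$B^{\mathbb Z}_x=|\Gamma_x|\,\mathbb Z\subset\mathbb Q,\qquad B_x=|\Gamma_x|\,\mathbb Z_{(p)}=p^{v_p(|\Gamma_x|)}\mathbb Z_{(p)} .\tag{3}$$
Orient every $F_x$ so that the positive generator of $H^3(F_x)$ corresponds to $+|\Gamma_x|$. For $y\in C_x$ this generator restricts to $|\Gamma_x|=\frac{|\Gamma_x|}{|\Gamma_y|}\cdot|\Gamma_y|$, so the covering $F_y\to F_x$ has positive degree and
$$[F_y]=\frac{|\Gamma_x|}{|\Gamma_y|}\,[F_x]\in H_3(\pi^{-1}(C_x))\qquad(y\in C_x).\tag{4}$$
By (3), $B$ is a subsheaf of the constant sheaf $\mathbb Z_{(p)}$. We get an exact sequence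
$$0\to B\to\mathbb Z_{(p)}\to\mathcal Q\to0,\tag{5}$$
where $\mathcal Q$ is supported on $\Sigma_p$. On $\Sigma_i$ the valuation is constant, so $\mathcal Q|_{\Sigma_i}$ is the constant sheaf $\mathbb Z_{(p)}/p^{e_i}$.

**Step 4: the twisting of $A$.** *Claim: $A|_{\Sigma_i}\cong\mathrm{or}_{\Sigma_i}\otimes\mathbb Z/p^{e_i}$. Hence $H^2(\Sigma_i;A)\cong H_0(\Sigma_i;\mathbb Z/p^{e_i})=\mathbb Z/p^{e_i}$ by Poincaré duality. We need $H^2(\Sigma_i;A)\ne0$ even when $\Sigma_i$ is not orientable.*

The fibers of $\pi$ are the leaves of a smooth foliation of $M$, which in a chart is the image of the foliation of $U\times\mathbf S^3$ by the sets $\{u\}\times\mathbf S^3$. So for $z\in F_y$ the linear holonomy $\pi_1(F_y,z)\to GL(\nu_z)$ on $\nu_z=T_zM/T_zF_y$ depends on $\pi$ alone. In a chart it is the representation of $\Gamma_y$ on $T_{\tilde y}U_y$ (up to a convention, $\gamma$ or $\gamma^{-1}$, which is the same everywhere). The orientations of $M$ and of the fibers orient $\nu_z$.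

Let $y\in\Sigma_i$ be ordinary, $\Gamma_y=C_g$ with $g=|\Gamma_y|$. The holonomy fixes a plane $P'\subset\nu_z$, and $\pi$, restricted to a transversal, identifies a neighborhood of $0$ in $P'$ with a neighborhood of $y$ in $\Sigma_i$. So a local orientation of $\Sigma_i$ at $y$ orients $P'$, hence $\nu_z/P'$. The group $\pi_1(F_y)$ acts on $\nu_z/P'$ as the full group of rotations of order $g$. The local orientation therefore singles out a generator of $\pi_1(F_y)$: the element acting as rotation through $2\pi/g$ in the positive direction. This generator does not depend on $z$, since $F_y$ is connected, $\pi_1(F_y)$ is abelian, and all the data move continuously with $z$. It does not depend on a chart. It is inverted when the local orientation of $\Sigma_i$ is reversed.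

For $y'\in C_y\cap\Sigma_i$ the covering $F_{y'}\to F_y$ has degree $+1$. It carries the generator at $y'$ to the generator at $y$, because in the chart $U_y$ both are the same element of $C_g$, acting linearly, and the orientations correspond. Evaluating characters on the generator sends $A_y=\mathrm{Hom}(\Gamma_y,\mathbb Q/\mathbb Z_{(p)})$ isomorphically to $p^{-e_i}\mathbb Z/\mathbb Z\cong\mathbb Z/p^{e_i}$, with a sign change when the local orientation is reversed. This is an isomorphism $A\cong\mathrm{or}_{\Sigma_i}\otimes\mathbb Z/p^{e_i}$ over the ordinary points.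

At a non-ordinary point take a small disc $D\subset\Sigma_i$ around it containing no other one. Both sheaves are locally constant on $\Sigma_i$, so constant on $D$. The isomorphism over the connected punctured disc is then given by one isomorphism of stalks, and it extends over $D$. This proves the claim.

## 8. Connectedness of the singular surface

**Lemma 3.** If $p$ is an odd prime with $p^2\nmid n$, then $\Sigma_p$ is empty or connected.

*Proof.* Use the Leray spectral sequence $E_2^{i,j}=H^i(X;R^j)\Rightarrow H^{i+j}(M;\mathbb Z_{(p)})$. *The plan: each of two terms in total degree $4$ is nonzero if $\Sigma_p$ is disconnected, which makes $H^4$ too big.* By Section 7,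
$$E_2^{i,1}=0,\qquad E_2^{i,2}=H^i(\Sigma_p;A)=0\ \ (i>2),\qquad E_2^{i,0}=H^i(\mathbf S^4;\mathbb Z_{(p)})=0\ \ (i\neq0,4).$$

**Step 1: the term $E^{1,3}$.** Its outgoing differentials land in $E^{3,2}$, $E^{4,1}$, $E^{5,0}$, all zero, and nothing comes in. So $E_\infty^{1,3}=H^1(X;B)$. By (5) and $H^1(X;\mathbb Z_{(p)})=0$,
$$E_\infty^{1,3}=\mathrm{coker}\Big(\mathbb Z_{(p)}\to H^0(X;\mathcal Q)=\bigoplus_i\mathbb Z/p^{e_i}\Big).$$

**Step 2: the term $E^{2,2}$.** Its outgoing differentials land in $E^{4,1}=0$ and $E^{5,0}=0$. The only incoming one is $d_2:E_2^{0,3}=H^0(X;B)\to E_2^{2,2}=H^2(\Sigma_p;A)=\bigoplus_i\mathbb Z/p^{e_i}$, by Step 4 of Section 7. Here $H^0(X;B)\subset H^0(X;\mathbb Z_{(p)})=\mathbb Z_{(p)}$ is a cyclic module. So $E_\infty^{2,2}=\mathrm{coker}\,d_2$.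

**Step 3: counting.** If $\Sigma_p$ has at least two components, each of the two cokernels is the quotient of a noncyclic finite $p$-group by a cyclic subgroup, so it is nontrivial. Then $p^2$ divides $|H^4(M;\mathbb Z_{(p)})|=p^{v_p(n)}$, contradicting $p^2\nmid n$. $\square$

## 9. One rational number, many pairs of fibers

**The number $\lambda$.** *We show that all pairs of regular fibers have the same linking number.* Let $x\neq y$ in $X_{reg}$, and consider $\mathrm{lk}(F_x,F_y)$. Fix $x$. If $y'$ lies in a small cone $C_y$ not containing $x$, then (4) gives $[F_{y'}]=[F_y]$ in $H_3(\pi^{-1}(C_y))$, hence in $H_3(M\setminus F_x)$. So $\mathrm{lk}(F_x,F_y)$ is locally constant in $y\in X_{reg}\setminus x$, and this set is connected. Thus $\mathrm{lk}(F_x,F_y)=f(x)$ depends only on $x$. By symmetry $f(x)=f(y)$ whenever $x\ne y$. So $\mathrm{lk}(F_x,F_y)=\lambda$ is a constant.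

**Key Proposition.** Let $p$ be an odd prime with $p^2\nmid n$. There are an integer $g\ge1$ and disjoint fibers $F_s,F_t$ with $[F_s]=[F_t]\in H_3(M)$ and
$$\lambda=g^2\,\mathrm{lk}(F_s,F_t),\qquad v_p(\mathrm{lk}(F_s,F_t))=-v_p(n).$$
In particular $\lambda\neq0$ and $v_p(\lambda)\equiv v_p(n)\pmod2$.

*Proof.*

**Step 1: the choice of $s$ and $t$.** *We take fibers as singular at $p$ as possible.* If $\Sigma_p\neq\emptyset$, it is connected by Lemma 3. Let $e$ be the constant value of $v_p(|\Gamma_x|)$ on it, let $s\ne t$ be ordinary points of $\Sigma_p$, and put $g=|\Gamma_s|=|\Gamma_t|$, using Lemma 2. By (4) the class $[F_y]\in H_3(M)$ is locally constant on the ordinary points, which form a connected set, so $[F_s]=[F_t]$. If $\Sigma_p=\emptyset$, take $s\ne t$ in $X_{reg}$, $e=0$, $g=1$. Again $[F_s]=[F_t]$, by (4) on the connected set $X_{reg}$.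

**Step 2: comparison with $\lambda$.** *We prove $\lambda=g^2\,\mathrm{lk}(F_s,F_t)$.* Choose disjoint cones $C_s,C_t$ and $x\in C_s\cap X_{reg}$, $y\in C_t\cap X_{reg}$. By (4), $[F_y]=g[F_t]$ in $H_3(\pi^{-1}(C_t))$, hence in $H_3(M\setminus F_x)$. Likewise $[F_x]=g[F_s]$ in $H_3(M\setminus F_t)$. With symmetry,
$$\lambda=\mathrm{lk}(F_x,F_y)=g\,\mathrm{lk}(F_x,F_t)=g\,\mathrm{lk}(F_t,F_x)=g^2\,\mathrm{lk}(F_t,F_s)=g^2\,\mathrm{lk}(F_s,F_t).$$

**Step 3: cohomology of the complement of $F_s$.** *We show that $M_s=M\setminus F_s=\pi^{-1}(X\setminus s)$ has $H^4(M_s;\mathbb Z_{(p)})=0$, and that $F_t$ carries a cohomology class of $M_s$ with value $1$. Here the connectedness of $\Sigma_p$ is used.* Note $X\setminus s\cong\mathbb R^4$. In the Leray spectral sequence of $M_s\to X\setminus s$ over $\mathbb Z_{(p)}$ we have: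

* $E_2^{i,0}=0$ for $i>0$, $E_2^{i,1}=0$ for all $i$, and $E_2^{0,4}=0$.
* $E_2^{2,2}=H^2(\Sigma_p\setminus s;A)=0$. Indeed $\Sigma_p\setminus s$ is empty or a closed connected surface minus a point, homotopy equivalent to a graph, and $A$ is locally constant on it.
* $E_2^{1,3}=H^1(X\setminus s;B)=\mathrm{coker}\big(\mathbb Z_{(p)}\to H^0(\Sigma_p\setminus s;\mathcal Q)\big)=0$. This uses (5) and $H^1(X\setminus s;\mathbb Z_{(p)})=0$. The map is onto because $\Sigma_p\setminus s$ is connected or empty and $\mathcal Q$ is constant on it with stalk the quotient $\mathbb Z_{(p)}/p^e$ of $\mathbb Z_{(p)}$.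

All terms of total degree $4$ vanish, so $H^4(M_s;\mathbb Z_{(p)})=0$. The differentials on $E^{0,3}$ have targets in $E^{2,2},E^{3,1},E^{4,0}$, all zero, so $H^3(M_s;\mathbb Z_{(p)})\to H^0(X\setminus s;B)$ is onto. Sections of $B\subset\mathbb Q$ over the connected space $X\setminus s$ are constants lying in all stalks. By (3) the stalks are $\mathbb Z_{(p)}$ off $\Sigma_p$ and $p^e\mathbb Z_{(p)}$ on $\Sigma_p$, so $H^0(X\setminus s;B)=p^e\mathbb Z_{(p)}=B_t$. Since $B_t=H^3(F_t;\mathbb Z_{(p)})$, the restriction $H^3(M_s;\mathbb Z_{(p)})\to H^3(F_t;\mathbb Z_{(p)})$ is onto, and there is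
$$\theta\in H^3(M_s;\mathbb Z_{(p)})\quad\text{with}\quad\langle\theta,[F_t]\rangle=1 .$$

**Step 4: homology of the complement, and the valuation.** *We show that $[F_t]$ generates $H_3(M_s;\mathbb Z_{(p)})\cong\mathbb Z_{(p)}$ and read off $\mathrm{lk}(F_s,F_t)$.* By the Thom isomorphism $H_j(M,M_s)\cong H_{j-4}(F_s)$. As $H_4(M)=0$, with $\mathbb Z_{(p)}$ coefficients there is an exact sequence
$$0\to\mathbb Z_{(p)}\,\mu\to H_3(M_s)\to H_3(M)\cong\mathbb Z_{(p)}/n\to0,\qquad\mu=\mu_{F_s}.$$
$H_3(M_s)$ is finitely generated over $\mathbb Z_{(p)}$, because $M_s$ is homotopy equivalent to the compact complement of an open tube. By universal coefficients $\mathrm{Ext}(H_3(M_s),\mathbb Z_{(p)})\subset H^4(M_s;\mathbb Z_{(p)})=0$, so $H_3(M_s)$ is torsion-free. It has rank $1$, so $H_3(M_s)\cong\mathbb Z_{(p)}$, and $\mu$ generates $nH_3(M_s)$. The homomorphism $\mathrm{lk}(F_s,\cdot):H_3(M_s)\to\mathbb Q$ sends $\mu$ to $1$. So it is injective with image $\frac1n\mathbb Z_{(p)}$. As $\langle\theta,[F_t]\rangle=1$, the class $[F_t]$ is not divisible by $p$, hence generates $H_3(M_s)$. So $\mathrm{lk}(F_s,F_t)$ generates $\frac1n\mathbb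 Z_{(p)}$, that is, $v_p(\mathrm{lk}(F_s,F_t))=-v_p(n)$.

Finally $v_p(\lambda)=2v_p(g)-v_p(n)\equiv v_p(n)\pmod2$. $\square$

**Example (continued).** For the binary cubics in Section 6 we have $n=1$. At $p=3$ the Proposition applies with $g=3$ and gives $v_3(\lambda)=2$. At every other odd prime $q$ the set $\Sigma_q$ is empty, $g=1$, and $v_q(\lambda)=0$. So $\lambda=\pm2^j\cdot9$ for some $j\in\mathbb Z$: the singular fibers are visible in $\lambda\in\mathbb Q$, and only through a square at $3$.

## 10. Recovering the linking form from $\lambda$

*Proof of Theorem 1.* Let $n$ be odd and squarefree.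

**Step 1: $\lambda$ up to squares.** *We use all odd primes at once.* The Key Proposition applies to every odd prime $q$. So $\lambda\neq0$, and $v_q(\lambda/n)$ is even for all odd $q$. Hence
$$\lambda=\varepsilon2^i\,n\,y^2,\qquad\varepsilon\in\{\pm1\},\ i\in\{0,1\},\ y\in\mathbb Q^\times .\tag{6}$$
The sign and the parity of $v_2(\lambda)$ are not controlled. Note that $\varepsilon,i,y$ do not depend on any choice of prime.

**Step 2: one prime $p\mid n$.** *We transfer (6) to singular fibers.* Take $F_s,F_t,g$ from the Proposition at $p$. Then
$$p\,\mathrm{lk}(F_s,F_t)=\frac{p\lambda}{g^2}=\varepsilon2^i\,\frac np\,\Big(\frac{py}g\Big)^2 .$$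
The left side is a $p$-adic unit since $v_p(n)=1$. As $p$ is odd and $n$ squarefree, $2^i$ and $n/p$ are $p$-adic units. Hence so is $py/g$.

**Step 3: the $p$-part of $b$.** *We pass to $\mathbb Q/\mathbb Z$ only now.* As $[F_s]=[F_t]$, formula (1) gives $b([F_s],[F_s])=b([F_s],[F_t])\equiv\tau\,\mathrm{lk}(F_s,F_t)$ mod $\mathbb Z$. The primary decomposition of $H_3(M)\cong\mathbb Z/n$ is $b$-orthogonal. So if $x_p\in\mathbb Z/p$ denotes the $p$-component of $[F_s]$, then $b(x_p,x_p)$ is the image of $\tau\,\mathrm{lk}(F_s,F_t)$ under the projection $\mathbb Q/\mathbb Z\to\mathbb Q/\mathbb Z_{(p)}$. By Step 2,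
$$b(x_p,x_p)=\frac{r_p}p,\qquad r_p\equiv\tau\varepsilon2^i\,\frac np\cdot(\text{nonzero square})\pmod p .$$
In particular $r_p\not\equiv0$, so $x_p\ne0$ generates the $p$-part.

**Step 4: comparison with the model form.** *We identify $b$ prime by prime.* Let $\delta=\tau\varepsilon$. In $\delta2^i\langle1/n\rangle$ the element $n/p$ generates the $p$-part and has self-linking
$$\delta2^i\,\frac{(n/p)^2}{n}=\frac{\delta2^i\,(n/p)}{p} .$$
A nonsingular form on $\mathbb Z/p$ is determined up to isomorphism by the class modulo squares of the numerator at a generator. So the $p$-parts of $b$ and of $\delta2^i\langle1/n\rangle$ are isomorphic. Neither $\tau$, which is universal, nor $\varepsilon$ and $i$, which come from the single number $\lambda$, depend on $p$. Hence the isomorphism holds for every $p\mid n$ with the same $\delta$ and $i$, and summing over $p$ gives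
$$b\cong\delta2^i\langle1/n\rangle .\qquad\square$$

With Section 3 this also completes the proof of Theorem 2: the conjecture is false.
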